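# Sphere packings of $\mathbb Z^3$ in $S^3$: the centers converge to one point

## 1. Two convergence theorems

**Theorem A.** For every sphere packing $(P_v)_{v\in\mathbb Z^3}$ of $\mathbb Z^3$ in $S^3$, with $c_v$ the spherical center of $P_v$, there is a point $p\in S^3$ with $c_v\to p$ as $|v|\to\infty$. Hence the set of centers $\{c_v:v\in\mathbb Z^3\}$ has exactly one accumulation point in $S^3$.

**Theorem B.** Let $(P_v)_{v\in\mathbb Z^3}$ be balls in $S^3$ with pairwise disjoint interiors such that

* (H1) $P_u,P_v$ are tangent whenever $u,v$ are adjacent in $\mathbb Z^3$ (other tangencies are allowed);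
* (H2) there are no two disjoint squares $s,s'$ such that all 16 pairs $P_a,P_b$ ($a\in s$, $b\in s'$) are tangent.

Then $c_v$ converges as $|v|\to\infty$.

The question comes from Itai Benjamini and Oded Schramm, "Lack of Sphere Packing of Graphs via Non-Linear Potential Theory", arXiv:0910.3071 (2009). They show that for every $d$ the lattice $\mathbb Z^{d+1}$ has no sphere packing in $\mathbb R^d$. We shall not need that theorem.

Here is what the words mean. The sphere $S^3$ is the unit sphere of $\mathbb R^4$ with the angular distance $\mathrm{dist}$. A *ball* is a closed round ball of positive radius; in $S^3$ the radius lies in $(0,\pi)$. Two balls are *tangent* if their interiors are disjoint and they have a common point. The graph $\mathbb Z^3$ has the integer points as vertices, and two of them are adjacent iff they differ by a standard unit vector. A *sphere packing of $\mathbb Z^3$ in $S^3$* is a family of balls $P_v\subset S^3$, $v\in\mathbb Z^3$, with pairwise disjoint interiors, such that for $u\ne v$ the balls $P_u,P_v$ are tangent **iff** $u,v$ are adjacent. On $\mathbb Z^3$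 we write $|z|$ for the sup norm, $Q_n=[-n,n]^3$ and $S_n=\{v\in\mathbb Z^3:|v|=n\}$. A *square* is a unit lattice square, also regarded as the set of its 4 vertices. A *lattice path* is a finite sequence of vertices, consecutive ones adjacent; it avoids $s$ if none of its vertices is in $s$.

Theorem B implies Theorem A. In a packing of $\mathbb Z^3$ the tangency graph is $\mathbb Z^3$, which is bipartite and so has no triangle. If all 16 pairs between $s$ and $s'$ were tangent, a vertex of $s$ and two adjacent vertices of $s'$ would form a triangle. So (H2) holds. The centers are distinct, since $c_v\in\mathrm{int}\,P_v$. Hence the limit of $c_v$ is an accumulation point, and it is the only one. That there is *some* accumulation point is just compactness; the content is uniqueness.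

**Example 1 (standard packing).** Balls of radius $\frac12$ about the points of $\mathbb Z^3$ in $\mathbb R^3$ have disjoint interiors, and they touch iff the centers have distance $1$. Map $\mathbb R^3$ to $S^3\setminus\{\xi\}$ by inverse stereographic projection. This takes balls to balls and preserves tangency, so we get a sphere packing of $\mathbb Z^3$ in $S^3$. The ball with index $v$ lies in $\{\|x\|\ge\|v\|-\frac12\}$ (Euclidean norm), whose image shrinks to $\xi$ as $v\to\infty$. So the centers converge to $\xi$.

**Example 2 (what (H2) excludes).** Take the eight balls of radius $\pi/4$ about $\pm e_1,\dots,\pm e_4$ in $S^3$. Two of the centers are at distance $\pi/2$ (tangent balls) or $\pi$ (disjoint balls). The two 4-cycles $e_1,e_2,-e_1,-e_2$ and $e_3,e_4,-e_3,-e_4$ consist of cyclically tangent balls, and all 16 cross pairs are tangent. The two loops of balls are linked: they run along great circles in two orthogonal planes. We shall see in Section 6 that this is the only way two 4-cycles of balls can link.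

Throughout, $C,c$ denote positive constants that may change from line to line and are absolute unless stated otherwise. From now on $(P_v)$ satisfies the hypotheses of Theorem B.

## 2. Volume, random lattice paths and small shells

Let $r^S_v$ be the spherical radius of $P_v$. A ball of radius $r$ in $S^3$ has volume $4\pi\int_0^r\sin^2=\pi(2r-\sin 2r)\ge cr^3$ on $(0,\pi)$, because the quotient by $r^3$ is positive and continuous on $(0,\pi]$ with limit $4\pi/3$ at $0$. The interiors are disjoint, so
$$\sum_{v}(r^S_v)^3\le C_0 .\tag{1}$$
In particular $r^S_v\to0$ as $|v|\to\infty$. Put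
$$E_N=\sum_{N\le|v|\le 2N}(r_v^S)^3 .$$
Then $E_N\to0$. Moreover $\sum_iE_{2^i}\le2C_0$, since a vertex lies in at most two of the ranges $2^i\le|v|\le2^{i+1}$.

The exponent $3$ matches the dimension of the lattice. The next lemma makes this usable: it gives a random path that spreads out as evenly as the lattice allows, so that Hölder's inequality is efficient.

**Lemma 1 (random paths).** Let $d\in\{2,3\}$, let $Q\subset\mathbb Z^d$ be a cube with $(D+1)^d$ points, $D\ge1$, and let $a,b\in Q$. There is a random simple lattice path in $Q$ from $a$ to $b$ such that for all $z$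
$$\Pr(z\in\text{path})\le C(1+|z-a|)^{1-d}+C(1+|z-b|)^{1-d}.\tag{2}$$

*Proof.* Choose $\zeta\in Q$ uniformly at random. Follow the segment $a+t(\zeta-a)$, $0\le t\le 1$, and round each coordinate to a nearest integer. A rounded coordinate changes, by $\pm1$, only at times $t$ when that coordinate is a half-integer. If several change at the same $t$, change them one at a time; at such a $t$ both the old and the new value are at distance exactly $\frac12$ from the coordinate. This gives a lattice path in $Q$ from $a$ to $\zeta$, each of whose vertices is within sup-distance $\frac12$ of a point of the segment. Do the same from $b$ to $\zeta$, concatenate the first path with the reverse of the second, and erase loops.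

If $z\in\{a,b\}$ the bound is trivial. Otherwise let $z$ be on the first leg and $k=|z-a|\ge1$, so $k\le D$. There is $t\in[0,1]$ with $|t(\zeta-a)-(z-a)|\le\frac12$. Since $|\zeta-a|\le D$, we get $tD\ge k-\frac12\ge k/2$. So $t>0$ and $\tau=1/t$ lies in $[1,\Delta]$ with $\Delta=2D/k\ge2$, and
$$|\zeta-a-\tau(z-a)|\le\tau/2\le\Delta/2 .$$
Put $\tau_j=j\Delta/k$ for $0\le j\le k$. Some $\tau_j$ is within $\Delta/(2k)$ of $\tau$, and then $|\zeta-a-\tau_j(z-a)|\le\Delta/2+k\cdot\Delta/(2k)=\Delta$. For each $j$ at most $(2\Delta+1)^d\le(3\Delta)^d$ integer points $\zeta$ satisfy this. So the number of $\zeta$ that can put $z$ on the first leg is at most $(k+1)(3\Delta)^d\le2k(6D/k)^d$, and the probability is at most $2\cdot6^dk^{1-d}\le C(1+k)^{1-d}$. The second leg is the same with $b$ in place of $a$. $\square$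

**Lemma 2 (small shells).** There are an absolute constant $C_2$ and, for each $N\ge1$, a point $p_N\in S^3$ and a set $\mathcal G_N\subset\{N,\dots,2N\}$ with $|\mathcal G_N|\ge(N+1)/2$ such that
$$P_w\subset\bar B(p_N,\varepsilon_N)\quad\text{for all }w\in S_n,\ n\in\mathcal G_N,\qquad \varepsilon_N=C_2E_N^{1/3}.$$

*Proof.* **Step 1: choose the shells with little volume.** Let $V_n=\sum_{w\in S_n}(r^S_w)^3$, so $\sum_{n=N}^{2N}V_n=E_N$. Fewer than $(N+1)/2$ of the $N+1$ indices can have $V_n>2E_N/(N+1)$. Let $\mathcal G_N$ be the set of the others; it has at least $(N+1)/2$ elements.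

**Step 2: bound the diameter of one shell.** Let $a,b$ be lattice points of one face $\Phi$ of $\partial Q_n$, $n\in\mathcal G_N$. Use Lemma 1 in $\Phi$ with $d=2$, $D=2n$. By Hölder, the expected value of $\sum_{z\in\text{path}}r^S_z$ is at most
$$\Big(\sum_{z\in\Phi}\Pr(z)^{3/2}\Big)^{2/3}V_n^{1/3}\le C\Big(1+\sum_{1\le k\le 2n}k\cdot k^{-3/2}\Big)^{2/3}V_n^{1/3}\le Cn^{1/3}V_n^{1/3},$$
because at most $Ck$ points of $\Phi$ are at distance $k$ from a given one. So some path has $\sum r^S_z\le C(nV_n)^{1/3}$. Consecutive balls along it touch, so their union is connected with diameter at most $2\sum r^S_z$. Two lattice points of $\partial Q_n$ in different faces are joined through at most three faces. Hence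
$$\mathrm{diam}\bigcup_{w\in S_n}P_w\le C(nV_n)^{1/3}\le C\Big(2N\cdot\frac{2E_N}{N+1}\Big)^{1/3}\le CE_N^{1/3}\qquad(n\in\mathcal G_N).$$

**Step 3: tie the shells together.** Consider the $(2N+1)^2$ lattice segments $\{(x,y,z):N\le x\le 2N\}$ with fixed $|y|,|z|\le N$. The point $(x,y,z)$ has norm $x$, so each segment meets every $S_n$, $N\le n\le2N$. By Hölder the sum of $r^S$ over all of them is at most $E_N^{1/3}\big((2N+1)^2(N+1)\big)^{2/3}$. The average over the segments is at most $E_N^{1/3}\big((N+1)/(2N+1)\big)^{2/3}\le E_N^{1/3}$. So on one segment $\sum r^S\le E_N^{1/3}$, and its balls form a connected set of diameter at most $2E_N^{1/3}$. Let $p_N$ be the center of its first ball. Every point of $P_w$, $w\in S_n$, $n\in\mathcal G_N$, is within $CE_N^{1/3}+2E_N^{1/3}$ of $p_N$. $\square$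

## 3. Why volume alone cannot finish, and what separates $u$ from $v$

Lemma 2 suggests a proof: show that $(p_{2^i})$ is a Cauchy sequence. Segments as in Step 3, run from $x=N$ to $x=4N$, give $\mathrm{dist}(p_N,p_{2N})\le C(E_N+E_{2N})^{1/3}$. But we know only that $\sum_iE_{2^i}<\infty$, and we need $\sum_iE_{2^i}^{1/3}<\infty$. This is not a matter of being more clever with paths, as the following map shows.

**Example 3 (oscillation with finite volume).** Let $\ell(n)=\log\log(n+3)$ and let $f(v)$ be the point at angle $\ell(|v|)$ on a fixed great circle of $S^3$. Put $r_v=\dfrac1{(|v|+2)\log(|v|+2)}$. The derivative of $\log\log x$ is $1/(x\log x)$, which decreases for $x>1$. So for adjacent $u,v$ with $|u|\le|v|\le|u|+1$ we have $\mathrm{dist}(f(u),f(v))\le\frac1{(|u|+3)\log(|u|+3)}\le r_u\le r_u+r_v$. Since $|S_n|\le 26n^2$ for $n\ge1$,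
$$\sum_vr_v^3\le r_0^3+26\sum_{n\ge1}\frac{n^2}{(n+2)^3\log^3(n+2)}<\infty .$$
Yet the angle $\ell(n)$ tends to infinity with increments tending to $0$, so every point of the great circle is an accumulation point of $f$.

The argument so far used only that neighboring balls touch and that $\sum (r^S_v)^3$ is finite, and Example 3 has the corresponding properties. We must use that the interiors are disjoint in a way that goes beyond volume.

Look at one scale $N$. The shells $S_n$, $n\in\mathcal G_N$, have their images squeezed into a small ball about $p_N$. Suppose a ball $P_u$ with $|u|<N$ and a ball $P_v$ with $|v|>2N$ both stay away from it. In $\mathbb R^3$ the surface $\partial Q_n$ separates $u$ from $v$; in $S^3$ its image, sitting in a small ball, does not separate $P_u$ from $P_v$. If the packing came from an embedding of $\mathbb R^3$, that would be impossible. It need not: a path of balls may slip through the hole in the middle of a 4-cycle of balls. We shall prove three things.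

1. Two disjoint 4-cycles of balls do not link (Sections 4–6). This makes "how often a path passes through the hole of $s$" depend only on the endpoints of the path, and a mod 2 count then yields one square $s_n\subset\partial Q_n$ whose hole is passed by *every* lattice path from $u$ to $v$ that avoids $s_n$ (Sections 7–9).
2. Passing through a hole costs a fixed amount, measured in the scale of the hole (Section 10).
3. There are about $N/2$ such holes, with disjoint squares. Paying at all of them is too expensive for a random path of Lemma 1, unless $|v|$ is enormous compared with $N$ (Sections 11–12).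

The outcome is that for $4N\le|v|\le2^{\sqrt N}$ the ball $P_v$ *must* come near $p_N$. The windows $[4N,2^{\sqrt N}]$ are so long that we may choose good scales $N$ very sparsely, and then the sum of the $\varepsilon_N$ converges (Section 13).

## 4. Balls as unit vectors of Lorentz space

On $\mathbb R^{4,1}=\mathbb R^4\times\mathbb R$ use the form $\langle(x,s),(y,t)\rangle=x\cdot y-st$. A vector $z\ne0$ is spacelike, null or timelike if $\langle z,z\rangle$ is positive, zero or negative; a null or timelike vector is future if its last coordinate is positive and past if it is negative. We use these standard facts.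

* Two future null vectors have $\langle t,t'\rangle\le0$, with equality only if they are proportional. A timelike $z$ is future iff $\langle z,t\rangle<0$ for one (equivalently every) future null $t$.
* For timelike $y,y'$ of the same orientation, $-\langle y,y'\rangle\ge\sqrt{\langle y,y\rangle\langle y',y'\rangle}$. For opposite orientations, $\langle y,y'\rangle>0$.
* If a subspace $W$ contains a timelike vector, the form on $W$ has signature $(\dim W-1,1)$, it is positive definite on $W^\perp$, and $\mathbb R^{4,1}=W\oplus W^\perp$.
* If $W$ is as above, of dimension at least 2, and $z\in W$ satisfies $\langle z,t\rangle<0$ for all future null $t\in W$, then $z$ is future timelike. Indeed, in orthonormal coordinates of $W$ with future time axis, $z=(x,s)$ satisfies $x\cdot\omega<s$ for all unit $\omega$, so $|x|<s$.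

A point $x\in S^3$ is identified with the future null ray of $(x,1)$. The ball with center $c$ and radius $r$ is encoded by the unit spacelike vector
$$b=\frac{(c,\cos r)}{\sin r},\qquad \langle b,b\rangle=1,\qquad \langle b,(x,1)\rangle=\frac{\cos\mathrm{dist}(c,x)-\cos r}{\sin r},$$
so the ball is $\{t:\langle b,t\rangle\ge0\}$, and its interior is given by $>0$. We use the letter $b$ for the ball and for the vector. For two balls at center distance $d$,
$$\langle b,b'\rangle=\frac{\cos d-\cos r\cos r'}{\sin r\sin r'}.\tag{3}$$

Let two balls have disjoint interiors. Then $d\ge r+r'$: otherwise a point of the minimal geodesic between the centers would be at distance less than $r$ from one and less than $r'$ from the other. So $r+r'\le d\le\pi$. If $r+r'=\pi$ the two balls cover $S^3$ and leave no room for a third ball. All balls below belong to families of at least three balls with disjoint interiors, so $r+r'<\pi$. Then $\cos d\le\cos(r+r')$, and (3) gives $\langle b,b'\rangle\le-1$, with equality iff $d=r+r'$, i.e. iff the balls are tangent.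

If $b,b'$ are tangent, put $t=b+b'$. Then $\langle t,t\rangle=1-2+1=0$, the last coordinate of $t$ is $\sin(r+r')/(\sin r\sin r')>0$, and $\langle b,t\rangle=\langle b',t\rangle=0$. So $t$ is the contact point. For a third ball $b''$ we get $\langle b'',t\rangle=\langle b'',b\rangle+\langle b'',b'\rangle\le-2$. Hence:

$$\text{a contact point of two balls lies in no third ball of the family.}\tag{4}$$

In Example 2, $b=(\sqrt2\,c,1)$, so $\langle b,b'\rangle=2c\cdot c'-1$ is $-1$ for orthogonal centers and $-3$ for antipodal ones, as it should be.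

## 5. The circle of a four-cycle and the angle around it

Let $a_1,a_2,a_3,a_4$ be balls with disjoint interiors, cyclically tangent: $a_i$ and $a_{i+1}$ are tangent, indices mod 4. Let $t_i=a_i+a_{i+1}$ be the contact points.

**Step 1: the contact points lie on a circle $C$.** By (4) the four points $t_i$ are distinct, and clearly $t_1-t_2+t_3-t_4=0$. Three distinct future null rays are linearly independent: their Gram matrix has zero diagonal and negative entries $-\alpha,-\beta,-\gamma$ off it, so its determinant is $-2\alpha\beta\gamma\ne0$. Hence $U=\mathrm{span}(t_1,\dots,t_4)$ has dimension $3$. It contains the timelike vector $t_1+t_2$, so it has signature $(2,1)$ and $U^\perp$ is a Euclidean plane, whose norm we write $\|\cdot\|$. The points of $S^3$ in $U$ form a round circle $C$ (an affine 2-plane of $\mathbb R^4$ cut with $S^3$), and it contains the $t_i$. For a vector $z$ write $z=z_U+z_\perp$ with $z_U\in U$, $z_\perp\in U^\perp$.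

**Step 2: the four balls cover $C$ by four consecutive arcs.** We have $\langle a_i,t_{i-1}\rangle=\langle a_i,t_i\rangle=0$ and $\langle a_i,t_j\rangle\le-2$ for the other two $j$. So $\langle a_i,\cdot\rangle$ is a nonzero linear functional on $U$. It vanishes on $C$ exactly at $t_{i-1},t_i$, since a line meets a circle in at most two points, and it changes sign there. So $A_i:=C\cap a_i$ is the arc of $C$ with endpoints $t_{i-1},t_i$ that does not contain the other two contact points, and the interior of $A_i$ lies in $\mathrm{int}\,a_i$. It follows that $t_{i-1},t_i$ are neighbors on $C$ for every $i$. So the cyclic order is $t_1t_2t_3t_4$, and the $A_i$ are consecutive arcs covering $C$ once.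

Consequently *a ball $b\ne a_1,\dots,a_4$ whose interior is disjoint from those of all $a_i$ is disjoint from $C$*: it misses the $t_i$ by (4), and it misses $\mathrm{int}\,a_i$ because it is the closure of its interior.

For a unit square of the standard packing, $C$ is the circle of radius $\frac12$ about the center of the square, through the midpoints of its sides, and each $A_i$ is a quarter circle.

**Step 3: measure the angle around $C$.** Let $t\notin U$ be future null. Then $t_\perp\ne0$ and $\langle t_U,t_U\rangle=-\|t_\perp\|^2<0$. For future null $t'\in U$, $\langle t_U,t'\rangle=\langle t,t'\rangle<0$. So $t_U$ is future timelike. Put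
$$\Theta(t)=t_\perp/\|t_\perp\|,$$
a point of the unit circle $S^1$ of $U^\perp$. With $H^2$ the set of unit future timelike vectors of $U$, the map $t\mapsto(t_U/\|t_\perp\|,\Theta(t))$ is a homeomorphism $S^3\setminus C\to H^2\times S^1$. Its inverse sends $(y,\vartheta)$ to the ray of $y+\vartheta$, which is null, and future since $\langle y+\vartheta,t'\rangle=\langle y,t'\rangle<0$ for $t'\in U$ future null. Since $H^2$ is contractible, the degree of $\Theta$ gives an isomorphism $H_1(S^3\setminus C)\to\mathbb Z$. So does the linking number with $C$. Hence for a loop $\beta$ in $S^3\setminus C$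
$$\mathrm{lk}(\beta,C)=\pm\deg(\Theta\circ\beta).\tag{5}$$

**Step 4: a ball off $C$ is seen under an angle less than $\pi$.** *If $b$ is any ball disjoint from $C$, then $R:=\|b_\perp\|>1$, and $\Theta(b)$ lies in the closed arc*
$$I_b\ \text{ with midpoint } b_\perp/R \text{ and half-length }\theta=\arcsin(1/R);\quad\text{in particular }|I_b|<\pi.\tag{6}$$
Indeed $\langle b_U,t\rangle=\langle b,t\rangle<0$ for all future null $t\in U$, so $b_U$ is future timelike and $R^2=1-\langle b_U,b_U\rangle>1$. Let $t\in b$, scaled so that $\|t_\perp\|=1$. Then $t_U$ is unit future timelike, and $\langle b,t\rangle\ge0$ gives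
$$\langle b_\perp,t_\perp\rangle\ge-\langle b_U,t_U\rangle\ge\sqrt{-\langle b_U,b_U\rangle}=\sqrt{R^2-1}=R\cos\theta .$$
So the angle between $t_\perp$ and $b_\perp$ is at most $\theta<\pi/2$.

## 6. Two disjoint four-cycles do not link

A loop through four balls $b_1,\dots,b_4$ turns around $C$ by less than $4\pi$ by (6). That does not exclude one full turn. We need $\pi/2$ per ball instead of $\pi$. In Example 2, with $a_1,\dots,a_4$ the balls about $e_1,e_2,-e_1,-e_2$, we have $U^\perp=\mathrm{span}(e_3,e_4)$. The ball about $e_3$ has $b_\perp=\sqrt2e_3$, so $R=\sqrt2$ and $|I_b|=\pi/2$ exactly; the four arcs of the other cycle add up to $2\pi$. One might hope that $|I_b|\le\pi/2$ always. It fails.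

**Example 4 (an arc longer than $\pi/2$).** Let $g$ (future timelike), $u_1,u_2,e,e'$ be an orthonormal basis of $\mathbb R^{4,1}$ and $q^2=\frac{24}{25}$, $q>0$. Put
$$a_{1},a_3=q\big(\tfrac34g\pm\tfrac54u_1\big)-\tfrac15e,\qquad a_2,a_4=q\big(\tfrac43g\pm\tfrac53u_2\big)+\tfrac15e,\qquad b=qg+\tfrac75e .$$
All five are unit spacelike: $\langle a_1,a_1\rangle=q^2(\frac{25}{16}-\frac9{16})+\frac1{25}=1$, $\langle a_2,a_2\rangle=q^2(\frac{25}9-\frac{16}9)+\frac1{25}=1$, $\langle b,b\rangle=-\frac{24}{25}+\frac{49}{25}=1$. Next, $\langle a_i,a_{i+1}\rangle=-q^2-\frac1{25}=-1$, $\langle a_1,a_3\rangle=-\frac{24}{25}\cdot\frac{34}{16}+\frac1{25}=-2$, $\langle a_2,a_4\rangle=-\frac{24}{25}\cdot\frac{41}9+\frac1{25}=-\frac{13}3$. Finally $\langle b,a_1\rangle=\langle b,a_3\rangle=-\frac{18}{25}-\frac7{25}=-1$ and $\langle b,a_2\rangle=\langle b,a_4\rangle=-\frac{32}{25}+\frac7{25}=-1$. With $g$ as time axis all time components are positive, so all radii are less than $\pi/2$. By (3), products $\le-1$ then mean $d\ge r+r'$, i.e. disjoint interiors, with tangency for $-1$. So $a_1,\dots,a_4$ is a 4-cycle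 of balls and $b$ is tangent to all four. Here $U=\mathrm{span}(g,u_1,u_2)$ and $b_\perp=\frac75e$, so $|I_b|=2\arcsin\frac57>\frac\pi2$, because $\frac{25}{49}>\frac12$.

The way out is that degrees do not change if we apply a linear isomorphism to the plane $U^\perp$. We may choose it to suit $a_1,\dots,a_4$, provided it does not depend on $b$.

**Lemma 3.** There is a linear isomorphism $L$ of $U^\perp$, depending only on $a_1,\dots,a_4$, such that for every ball $b\ne a_i$ with interior disjoint from the $a_i$, the image of $I_b$ under $L$ (acting on directions) is an arc of length at most $\pi/2$, with equality only if $b$ is tangent to all four $a_i$.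

*Proof.* **Step 1: bring $a_1,\dots,a_4$ to a normal form.** Since $a_i+a_{i+1}\in U$, we have $(a_{i+1})_\perp=-(a_i)_\perp$. So $(a_i)_\perp=(-1)^i\lambda e$ with $\lambda\ge0$ and a unit vector $e\in U^\perp$; complete it to an orthonormal basis $e,e'$ of $U^\perp$. Let $\alpha_i=(a_i)_U$. It is orthogonal to $t_{i-1}$ and $t_i$, whose sum is timelike, so inside $U$ it is spacelike or $0$. It is not $0$, since $\langle\alpha_i,t_{i+1}\rangle=\langle a_i,t_{i+1}\rangle<0$. Hence
$$q^2:=1-\lambda^2=\langle\alpha_i,\alpha_i\rangle>0,\qquad q>0 .$$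
Let $n_i=\alpha_i/q$. Then $\langle n_i,n_i\rangle=1$ and $\langle n_i,n_{i+1}\rangle=(\langle a_i,a_{i+1}\rangle+\lambda^2)/q^2=(-1+\lambda^2)/q^2=-1$. Also $\langle n_1,n_3\rangle=(\langle a_1,a_3\rangle-\lambda^2)/q^2\le(-1-\lambda^2)/(1-\lambda^2)\le-1$, and likewise for $n_2,n_4$. Write
$$\langle n_1,n_3\rangle=-(1+2\kappa),\qquad\langle n_2,n_4\rangle=-(1+2\kappa'),\qquad\kappa,\kappa'\ge0.$$
Put $m_1=\frac12(n_1-n_3)$, $m_2=\frac12(n_2-n_4)$, $\mathcal P=n_1+n_3$, $\mathcal Q=n_2+n_4$. Expanding,
$$\langle m_1,m_2\rangle=\tfrac14(-1+1+1-1)=0,\quad\langle m_1,m_1\rangle=\tfrac14(2+2+4\kappa)=1+\kappa,\quad\langle m_2,m_2\rangle=1+\kappa',$$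
$$\langle\mathcal P,m_1\rangle=\tfrac12(1-1)=0,\quad\langle\mathcal P,m_2\rangle=\tfrac12(-1-1+1+1)=0,\quad\text{and likewise }\mathcal Q\perp m_1,m_2,$$
$$\langle\mathcal P,\mathcal P\rangle=2-2(1+2\kappa)=-4\kappa,\quad\langle\mathcal Q,\mathcal Q\rangle=-4\kappa',\quad\langle\mathcal P,\mathcal Q\rangle=-4 .$$
So $m_1,m_2$ are orthogonal spacelike vectors of $U$, and $\mathcal P,\mathcal Q$ lie on the timelike line orthogonal to them. They are nonzero since $\langle\mathcal P,\mathcal Q\rangle\ne0$, so $\kappa,\kappa'>0$; they are equally oriented since the product is negative. On a line, $\langle\mathcal P,\mathcal Q\rangle^2=\langle\mathcal P,\mathcal P\rangle\langle\mathcal Q,\mathcal Q\rangle$, so $16=16\kappa\kappa'$ and $\kappa'=1/\kappa$. Thus $\mathcal P=2\sqrt\kappa\,g$ and $\mathcal Q=\frac2{\sqrt\kappa}g$ with $g$ unit timelike. It is future, since $q(\mathcal P+\mathcal Q)=\sum\alpha_i=\sum a_i=t_1+t_3$ (the $\perp$-parts cancel). Therefore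
$$n_1,n_3=\sqrt\kappa\,g\pm m_1,\qquad n_2,n_4=\frac1{\sqrt\kappa}g\pm m_2 .$$

**Step 2: state the inequality that the position of $b$ must satisfy.** By Step 2 of Section 5, $b\cap C=\emptyset$, so (6) applies and $b_U$ is future timelike. Let $x=\langle b,e\rangle$, $y=\langle b,e'\rangle$ and $f=-b_U$, which is past timelike. Write $f^2:=\langle f,f\rangle<0$. Then $1=f^2+x^2+y^2$. We claim
$$x^2-1+q^2(y^2-1)\ge0,\quad\text{with equality only if $b$ is tangent to all }a_i.\tag{7}$$
Since $y^2-1=-f^2-x^2$ and $1-q^2=\lambda^2$, the left side equals $\lambda^2x^2-1+q^2(-f^2)$. So (7) says $q^2(-f^2)\ge1-\lambda^2x^2$. If $|\lambda x|\ge1$, this holds strictly. Otherwise put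
$$k_1=(1-\lambda x)/q>0,\qquad k_2=(1+\lambda x)/q>0 .$$
We must show $-f^2\ge k_1k_2$.

**Step 3: prove (7) from $\langle b,a_i\rangle\le-1$.** We have $\langle b,a_i\rangle=-q\langle f,n_i\rangle+(-1)^i\lambda x$. So $\langle b,a_i\rangle\le-1$ says $\langle f,n_i\rangle\ge k_1$ for $i$ odd and $\langle f,n_i\rangle\ge k_2$ for $i$ even. Write $f=-Gg+h$, where $G=\langle f,g\rangle>0$ (a past and a future timelike vector) and $h=h_1m_1/\|m_1\|+h_2m_2/\|m_2\|$ with $\|m_1\|=\sqrt{1+\kappa}$, $\|m_2\|=\sqrt{1+\kappa'}=\sqrt{(1+\kappa)/\kappa}$. With $A=\sqrt\kappa\,G$ the four conditions read $A\pm\sqrt{1+\kappa}\,h_1\ge k_1$ and $G/\sqrt\kappa\pm\sqrt{(1+\kappa)/\kappa}\,h_2\ge k_2$. Multiplying the second by $\sqrt\kappa$,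
$$A-k_1\ge\sqrt{1+\kappa}\,|h_1|,\qquad G-\sqrt\kappa\,k_2\ge\sqrt{1+\kappa}\,|h_2| .$$
In particular $A\ge k_1$ and $A\ge\kappa k_2$, so $A\ge\frac12(k_1+\kappa k_2)$. Now
$$(A-k_1)^2+(G-\sqrt\kappa k_2)^2=(1+\kappa)G^2-2A(k_1+k_2)+k_1^2+\kappa k_2^2,$$
and hence
$$-f^2=G^2-h_1^2-h_2^2\ge G^2-\frac{(A-k_1)^2+(G-\sqrt\kappa k_2)^2}{1+\kappa}=\frac{2A(k_1+k_2)-k_1^2-\kappa k_2^2}{1+\kappa}$$
$$\ge\frac{(k_1+\kappa k_2)(k_1+k_2)-k_1^2-\kappa k_2^2}{1+\kappa}=k_1k_2 .$$
Equality forces $A=\frac12(k_1+\kappa k_2)$, so $A=k_1=\kappa k_2$. Then $h_1=h_2=0$, so $\langle f,n_i\rangle=A=k_1$ for $i$ odd and $\langle f,n_i\rangle=A/\kappa=k_2$ for $i$ even, i.e. $\langle b,a_i\rangle=-1$ for all $i$. This proves (7).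

**Step 4: choose $L$ and read off the arc length.** Let $L(d_1e+d_2e')=d_1e+q\,d_2e'$. Let $b_\perp=R(\cos\psi,\sin\psi)$ in the basis $e,e'$, so $x=R\cos\psi$, $y=R\sin\psi$. The endpoints $d,d'$ of $I_b$ have angles $\psi\pm\theta$ with $\sin^2\theta=R^{-2}$, so
$$\langle Ld,Ld'\rangle=(\cos^2\psi-\sin^2\theta)+q^2(\sin^2\psi-\sin^2\theta)=R^{-2}\big[x^2-1+q^2(y^2-1)\big]\ge0 .$$
A linear isomorphism maps an arc of directions of length less than $\pi$ to an arc of length less than $\pi$. So the length of the image of $I_b$ is the angle between $Ld$ and $Ld'$, which is at most $\pi/2$, and less than $\pi/2$ unless equality holds in (7). $\square$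

In Example 4, $x=\frac75$, $y=0$, and $x^2-1-q^2=\frac{24}{25}-\frac{24}{25}=0$: after applying $L$ the arc has length exactly $\pi/2$, as it may, since $b$ is tangent to all $a_i$.

**Lemma 4 (unlinking).** Let $a_1,\dots,a_4$ and $b_1,\dots,b_4$ be two cyclically tangent 4-tuples among 8 distinct balls with disjoint interiors, not all 16 pairs $a_i,b_j$ tangent. Let $\beta$ be a loop running through $b_1,b_2,b_3,b_4$ in turn, passing from $b_j$ to $b_{j+1}$ at their contact point. Then $\mathrm{lk}(\beta,C)=0$, where $C$ is the circle of $a_1,\dots,a_4$.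

*Proof.* The $b_j$ are disjoint from $C$, so $\beta$ avoids $C$. Lift the angle of the direction of $L\Theta$ continuously along $\beta$. On the piece inside $b_j$ the direction stays in an arc of length at most $\pi/2$, so the lift changes by at most $\pi/2$; for some $j$, namely one with $b_j$ not tangent to all $a_i$, the bound is strict. The total change is a multiple of $2\pi$ of absolute value less than $2\pi$, so it is $0$. As $L$ is a linear isomorphism, $\deg\Theta=\pm\deg(L\Theta/\|L\Theta\|)=0$ on $\beta$. Now use (5). $\square$

## 7. A map of the 2-skeleton into a Euclidean chart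

We want to work in $\mathbb R^3$ with honest convex balls, so we need a projection center outside all balls. Later we shall need one that is far from a given point, so we take two.

**Lemma 5 (uncovered points).** There are two distinct points $\xi_1,\xi_2\in S^3\setminus\bigcup_vP_v$.

*Proof.* Let $u\ne w$, $y\in\mathrm{int}\,P_u$, $y'\in\mathrm{int}\,P_w$. Projecting from $y'$, the rays starting at the image of $y$ give uncountably many circular arcs from $y$ to $y'$ that pairwise meet only in their endpoints. All but countably many avoid the countable set of contact points of the family. On such an arc $J$ the sets $J\cap P_v$ are closed and pairwise disjoint, as two of the balls can only share a contact point, and at least two of them are nonempty. By Sierpiński's theorem, a continuum is not a countable union of at least two pairwise disjoint nonempty closed sets. So $J$ contains an uncovered point, which is not an endpoint. Different arcs give different points. $\square$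

Fix such $\xi_1,\xi_2$. In this section and the next three, project stereographically from $\xi\in\{\xi_1,\xi_2\}$. All $P_v$ become genuine closed balls in $\mathbb R^3$, hence convex, with the same tangencies. We write $\|\cdot\|$ for the Euclidean norm in this chart.

For adjacent $u,v$ let $T_{uv}$ be the contact point of $P_u,P_v$. For a square $s$ with cyclic vertices $v_1,\dots,v_4$ let $C_s$ be the circle of Section 5 for $P_{v_1},\dots,P_{v_4}$. By Step 2 there, $C_s\subset\bigcup P_{v_i}\not\ni\xi$, so in the chart $C_s$ is a genuine circle. Let $\Pi_s=\mathrm{conv}\{T_{v_iv_{i+1}}:i=1,\dots,4\}$. It is planar, because its four corners are distinct points of the circle $C_s$, and it spans a unique plane.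

Let $\mathbb X$ be $\mathbb R^3$ with its cubical cell structure, and $\mathbb X^{(2)}$ its 2-skeleton. We define a map $F:\mathbb X^{(2)}\to\mathbb R^3$.

**Step 1: define $F$.** Choose $F(v)\in\mathrm{int}\,P_v$ off the countably many planes spanned by the sets $\Pi_s$. Map the edge $uv$ to the broken segment $F(u)\,T_{uv}\,F(v)$; all its points except $T_{uv}$ lie in $\mathrm{int}\,P_u\cup\mathrm{int}\,P_v$. For a square $s$, push the loop $F(\partial s)$, inside the triangles $\mathrm{conv}(T_{v_{i-1}v_i},F(v_i),T_{v_iv_{i+1}})\subset P_{v_i}$, to the quadrilateral loop with corners $T_{v_iv_{i+1}}$ in $\Pi_s$. Then contract this loop in the convex set $\Pi_s$. Using the push on a collar of $\partial s$ and the contraction on the remaining disc defines $F|_s$, with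
$$F(s)\subset\Pi_s\cup\bigcup_i\mathrm{conv}(T_{v_{i-1}v_i},F(v_i),T_{v_iv_{i+1}}).$$

**Step 2: disjoint cells of total dimension at most 2 have disjoint images.** For two vertices, $F(u)\in \mathrm{int}\,P_u$ and $F(v)\in \mathrm{int}\,P_v$. For a vertex $w$ and a disjoint edge $uv$, $F(w)\in\mathrm{int}\,P_w$, which misses $P_u\cup P_v$. For two disjoint edges $uv$, $u'v'$: a point of $F(uv)$ lies in $\mathrm{int}\,P_u$, in $\mathrm{int}\,P_v$, or is $T_{uv}$, and none of these meets $P_{u'}\cup P_{v'}$, the last by (4). For a vertex $w$ and a disjoint square $s$: $F(w)$ is not in the triangles, which lie in the balls of $s$, and not in the plane of $\Pi_s$.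

**Step 3: disjoint boundaries of squares do not link.** Let $s$ be a square. In the convex ball $P_{v_i}$, the piece of $F(\partial s)$ from $T_{v_{i-1}v_i}$ via $F(v_i)$ to $T_{v_iv_{i+1}}$ is homotopic, rel endpoints, to the arc $A_i$. So inside $\bigcup P_{v_i}$ the loop $F(\partial s)$ is homotopic to $C_s$ traversed once. The image of an edge disjoint from $s$ does not meet $\bigcup P_{v_i}$, as in Step 2.

From here on all homology is mod 2. For closed curves $\alpha,\beta$ in $\mathbb R^3$ with disjoint images, $\mathrm{lk}_2(\alpha,\beta)$ is the mod 2 degree of the Gauss map $(x,y)\mapsto(y-x)/\|y-x\|$ on $\alpha\times\beta$; it is the reduction of the linking number. Let $s,s'$ be disjoint squares. The loop $F(\partial s')$ runs through the balls of $s'$ in turn, changing balls at contact points, and by (H2) not all 16 pairs are tangent. Lemma 4 gives $\mathrm{lk}_2(F(\partial s'),C_s)=0$, and by the homotopy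
$$\mathrm{lk}_2(F(\partial s'),F(\partial s))=0\qquad\text{for disjoint squares }s,s'.\tag{8}$$

## 8. The deleted product and the piercing formula

**Definition.** The *deleted product* $\tilde X\subset\mathbb X\times\mathbb X$ is the union of the cells $\sigma\times\tau$ with $\sigma\cap\tau=\emptyset$. The *swap* $T(x,y)=(y,x)$ acts on it cellularly, and no cell is mapped to itself.

For a small example, do the same with a path having vertices $0,1,2$. The deleted product has the vertices $(i,j)$, $i\ne j$, the edges $0\times[1,2]$, $[0,1]\times2$ and their swaps, and no 2-cells. It consists of the arc $(0,1),(0,2),(1,2)$ and its mirror image, interchanged by $T$.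

By Step 2 of Section 7 the map
$$\tilde F(x,y)=\frac{F(y)-F(x)}{\|F(y)-F(x)\|}\in S^2$$
is defined on the 2-skeleton of $\tilde X$, and $\tilde F(y,x)=-\tilde F(x,y)$.

**Step 1: turn $\tilde F$ into cochains.** Give $S^2$ the cell structure with two cells $e^i_\pm$ in each dimension $i=0,1,2$, interchanged by the antipode. Then $\tilde F$ is homotopic, through maps equivariant with respect to $T$ and the antipode, to a cellular map $\tilde F'$. This is the usual cellular approximation, by induction over skeleta. At each stage treat one cell of each pair $\{z,Tz\}$, deforming it rel its already treated boundary into the skeleton of its dimension and extending the homotopy, and treat the other cell by equivariance; there is no conflict since $T$ is free on cells. Let $h,\mu,\nu$ be the pullbacks under $\tilde F'$ of the cochains dual to $e^0_+,e^1_+,e^2_+$, and write $(T\nu)(z)=\nu(Tz)$. Since $\partial e^1_\pm=e^0_++e^0_-$ and $\partial e^2_\pm=e^1_++e^1_-$,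
$$h+Th=1,\qquad\delta h=\mu+T\mu,\qquad\delta\mu=\nu+T\nu .\tag{9}$$
For a cellular 2-cycle $z$ in $\tilde X$, $\tilde F'_\#z$ is a multiple of $e^2_++e^2_-$, so $\langle\nu,z\rangle$ is the mod 2 degree of $\tilde F$ on $z$.

**Step 2: count how often an edge pierces a square.** For a disjoint edge $e$ and square $s$ put
$$o(e,s)=\langle\nu,\partial(e\times s)\rangle=\langle\nu,\partial(s\times e)\rangle\in\mathbb Z_2 ;$$
the two are equal because $T$ exchanges the cycles and the antipode has odd degree. If $F$ were linear on $e$ and $s$ and the segment crossed the flat square once transversally, then $(x,y)\mapsto F(y)-F(x)$ would have one transversal zero in $e\times s$, and $o(e,s)=1$. If $F(e)\cap F(s)=\emptyset$, then $\tilde F$ extends over $e\times s$ and $o(e,s)=0$. So $o$ is a mod 2 crossing number.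

**Step 3: what is left of $\mathbb X$ when a cell is taken out.** We need to move paths away from a given cell.

**Lemma 6.** For a cell $\sigma$ of $\mathbb X$ let $X_\sigma$ be the subcomplex of all cells disjoint from $\sigma$. Then $X_\sigma$ is a deformation retract of $\mathbb R^3\setminus\sigma$. Hence $X_\sigma$ is connected, and every 1-cycle in $X_\sigma$ is a finite sum of boundaries of squares in $X_\sigma$.

*Proof.* Let $\rho$ be a cell meeting $\sigma$. In each coordinate, $\rho$ and $\sigma$ are an integer point or a unit interval. Their intersection is nonempty, and it is either the whole coordinate factor of $\rho$ or an endpoint of an interval. So $\rho=f\times g$ with cubes $f,g$ such that $\rho\cap\sigma=f\times\{0\}$, where $0$ is a vertex of $g$; take coordinates with $g=[0,1]^j$. On $f\times(g\setminus\{0\})$ use the straight-line homotopy from the identity to $(a,x)\mapsto(a,x/\max_ix_i)$. It only stretches $x$, so it stays in $f\times(g\setminus\{0\})$. It ends in the union of the cells $f\times\tau$ with $\tau$ a face of $g$ not containing $0$; these are disjoint from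 $\sigma$, since $\rho\cap\sigma=f\times\{0\}$. On cells disjoint from $\sigma$ use the stationary homotopy.

These agree on faces. Let $f'\times g'$ be a face of $\rho$. If $0\in g'$, then $(f'\times g')\cap\sigma=f'\times\{0\}$ and the homotopy restricts to the one of $f'\times g'$. If $0\notin g'$, some coordinate is identically $1$ on $g'$, so $\max_ix_i=1$ and the homotopy is stationary there. By local finiteness we get a deformation retraction of $\mathbb R^3\setminus\sigma$ to $X_\sigma$. Since $\sigma$ is compact and convex, $\mathbb R^3\setminus\sigma\simeq S^2$. So $X_\sigma$ is connected with $H_1(X_\sigma)=0$. $\square$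

**Step 4: the number of piercings depends only on the endpoints.** For disjoint squares $s,s'$,
$$\sum_{e\subset\partial s'}o(e,s)=\langle\nu,\partial(\partial s'\times s)\rangle=\langle\nu,\partial s'\times\partial s\rangle=\mathrm{lk}_2(F(\partial s'),F(\partial s))=0$$
by (8). So, for vertices $u,v\notin s$,
$$x_{uv}(s):=\sum_{e\in\gamma}o(e,s),\qquad\gamma\text{ any lattice path from $u$ to $v$ avoiding }s,\tag{10}$$
does not depend on $\gamma$: two such paths form a 1-cycle in $X_s$, which by Lemma 6 is a sum of boundaries of squares disjoint from $s$. This is where unlinking is used.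

**Proposition 7 (piercing formula).** If $|u|<n<|v|$, then
$$\sum_{s\subset\partial Q_n}\big[\nu(u\times s)+\nu(v\times s)+x_{uv}(s)\big]=1 .$$

The sum of the first terms is the degree with which $F(\partial Q_n)$ surrounds $F(u)$, the sum of the second ones that for $F(v)$. So the formula says: *either the sphere surrounds exactly one of the two points, or squares of it are pierced an odd number of times in total.* As a test, replace $F$ by the inclusion $\mathbb X^{(2)}\subset\mathbb R^3$. Disjoint cells have disjoint images and (8) holds, since the boundary of $s'$ bounds the flat square $s'$ away from $s$. All $o(e,s)$ vanish, the degree is $1$ around $u$ and $0$ around $v$, and the sum is $1$. The proof uses only these two properties of $F$.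

*Proof.* The plan is to correct $\nu$ to a cocycle on all of $\tilde X$, to evaluate that cocycle by a Borsuk–Ulam argument on the smallest sphere $0\times\partial Q_1$, and to move to $\partial Q_n$ by homology.

**Step 1: correct $\nu$ on the cells $e\times s$.** By path independence (10) there is $\eta(v,s)\in\mathbb Z_2$, defined for $v\notin s$, with
$$o(e,s)=\eta(e^+,s)+\eta(e^-,s)\quad\text{for every edge $e$ disjoint from $s$, with endpoints }e^\pm :$$
sum $o(\cdot,s)$ along paths from a base vertex of $X_s$. Then $x_{uv}(s)=\eta(u,s)+\eta(v,s)$. View $\eta$ as a 2-cochain on $\tilde X$ by $\eta(v\times s)=\eta(s\times v)=\eta(v,s)$ and $\eta(e\times e')=0$; so $T\eta=\eta$. Put $\nu_1=\nu+\eta$. Then $\langle\nu_1,\partial(e\times s)\rangle=o(e,s)+o(e,s)=0$, and likewise $\langle\nu_1,\partial(s\times e)\rangle=0$.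

**Step 2: correct it on the cells $v\times K$.** The 3-cells of $\tilde X$ are $e\times s$, $s\times e$, $v\times K$, $K\times v$ with $K$ a 3-cube. For $v\notin K$ let $\omega_K(v)=\langle\nu_1,v\times\partial K\rangle$. If an edge $e$ is disjoint from $K$, then
$$\omega_K(e^+)+\omega_K(e^-)=\langle\nu_1,\partial(e\times\partial K)\rangle=\sum_{s\subset\partial K}\langle\nu_1,\partial(e\times s)\rangle=0 .$$
As $X_K$ is connected, $\omega_K(v)=:\omega(K)$ does not depend on $v$. Choose $c(s)\in\mathbb Z_2$ with $\sum_{s\subset\partial K}c(s)=\omega(K)$ for all $K$. This can be done: let $c=0$ on squares not orthogonal to the first axis. Then the condition for $K=[k,k+1]\times K'$ is $c(\{k\}\times K')+c(\{k+1\}\times K')=\omega(K)$, and for each $K'$ we start with $c(\{0\}\times K')=0$ and solve along the first axis in both directions. Let $\tilde c(v\times s)=\tilde c(s\times v)=c(s)$, $\tilde c(e\times e')=0$ and $\nu_2=\nu_1+\tilde c$.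

Since $\langle\tilde c,\partial(e\times s)\rangle=c(s)+c(s)=0$, $\nu_2$ still vanishes on $\partial(e\times s)$ and $\partial(s\times e)$, and by the choice of $c$ it vanishes on $\partial(v\times K)=v\times\partial K$. By (9) and the symmetry of $\eta$ and $\tilde c$,
$$\nu_2+T\nu_2=\delta\mu .\tag{11}$$
So $\langle\nu_2,\partial K\times v\rangle=\langle T\nu_2,v\times\partial K\rangle=\langle\nu_2,v\times\partial K\rangle+\langle\mu,\partial(v\times\partial K)\rangle=0$. Thus $\nu_2$ vanishes on the boundaries of all 3-cells: it is a cocycle on $\tilde X$.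

**Step 3: show $\langle\nu_2,0\times\partial Q_1\rangle=1$.** First we compare $0\times\partial Q_1$ with an antipodally symmetric cycle. A cell $\tau=\prod\tau_i$ of $\partial Q_1$ has some $\tau_i=\{1\}$ or $\{-1\}$, so $(-\tau)\cap\tau=\emptyset$. Define a chain map $\varphi:C_*(\partial Q_1)\to C_*(\tilde X)$ with $\varphi(-\tau)=T\varphi(\tau)$ and $\varphi(\tau)$ carried by the contractible complex $(-\tau)\times\tau$. On vertices $\varphi(y)=(-y)\times y$. Inductively, $\varphi(\partial\tau)$ is a cycle in $(-\tau)\times\tau$ (of augmentation $0$ if $\dim\tau=1$), so we can choose $\varphi(\tau)$ with boundary $\varphi(\partial\tau)$ for one cell of each pair $\{\tau,-\tau\}$, and put $\varphi(-\tau)=T\varphi(\tau)$. Let $\psi(\tau)=0\times\tau$. Let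
$$\mathrm{Box}(\tau)=\prod_i\mathrm{hull}(\{0\}\cup-\tau_i).$$
In a coordinate with $\tau_i=\{1\}$ the factor of the box is $[-1,0]$, and similarly for $\{-1\}$; so $\mathrm{Box}(\tau)\cap\tau=\emptyset$ and $\mathrm{Box}(\tau)\times\tau\subset\tilde X$. The assignment $\tau\mapsto\mathrm{Box}(\tau)\times\tau$ is monotone under passing to faces, has contractible values, and contains both $(-\tau)\times\tau$ and $0\times\tau$. So it is an acyclic carrier of both $\varphi$ and $\psi$, and these are chain homotopic in $\tilde X$.

Now let $S$ be the sum of all squares of $\partial Q_1$, $S_+$ the sum of those in $\{x_3\ge0\}$, and $c_+$ a half of the 8-cycle $\partial S_+$ from $y_0=(1,0,0)$ to $-y_0$. Then $S=S_++(-S_+)$, $\partial S_+=c_++(-c_+)$, $\partial c_+=y_0+(-y_0)$. Since $\nu_2$ is a cocycle, and by equivariance, (11) and (9),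
$$\langle\nu_2,\psi(S)\rangle=\langle\nu_2,\varphi(S)\rangle=\langle\nu_2+T\nu_2,\varphi(S_+)\rangle=\langle\mu,\varphi(\partial S_+)\rangle$$
$$=\langle\mu+T\mu,\varphi(c_+)\rangle=\langle h,\varphi(\partial c_+)\rangle=\langle h+Th,\varphi(y_0)\rangle=1 .$$

**Step 4: move to $\partial Q_n$.** The cycle $0\times\partial Q_1$ is homologous in $\tilde X$ to $0\times\partial Q_n$: add the boundaries of $0\times K$ for all cubes $K\subset Q_n$, $K\not\subset Q_1$, which do not contain $0$. Next, $0\times\partial Q_n$ is homologous to $u\times\partial Q_n$, by a lattice path in $Q_{n-1}$ from $0$ to $u$ times $\partial Q_n$. And $v\times\partial Q_n=\partial(v\times Q_n)$, as $v\notin Q_n$. So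
$$\langle\nu_2,u\times\partial Q_n\rangle=1,\qquad\langle\nu_2,v\times\partial Q_n\rangle=0 .$$
Add the two equations and insert $\nu_2=\nu+\eta+\tilde c$. The $c(s)$ cancel, and $\eta(u,s)+\eta(v,s)=x_{uv}(s)$. $\square$

## 9. A square pierced by every path

**Corollary 8.** Let $|u|<n<|v|$, and let $B\subset\mathbb R^3$ be a closed ball with $P_w\subset B$ for all $w\in S_n$ and $F(u),F(v)\notin B$. Then there is a square $s\subset\partial Q_n$ such that, for every lattice path $\gamma$ from $u$ to $v$ avoiding $s$ and every curve $k$ from $F(v)$ to $F(u)$ in $\mathbb R^3\setminus B$,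
$$\mathrm{lk}_2(F(\gamma)\cup k,\,C_s)=1 .$$

*Proof.* **Step 1: find $s$.** By convexity $F(\partial Q_n)\subset B$. Since $F(u)\notin B$, a plane separates $F(u)$ from $B$, so $\tilde F$ maps $u\times\partial Q_n$ into an open hemisphere and has degree $0$ there: $\sum_s\nu(u\times s)=0$. In the same way $\sum_s\nu(v\times s)=0$. By Proposition 7, $\sum_sx_{uv}(s)=1$, so $x_{uv}(s)=1$ for some $s\subset\partial Q_n$.

**Step 2: express $x_{uv}(s)$ as a linking number.** Let $\gamma,k$ be as stated. Then $x_{uv}(s)=\langle\nu,\partial(\gamma\times s)\rangle$ is the degree of the Gauss map on the cycle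
$$(F(u)+F(v))\times F(s)+F(\gamma)\times F(\partial s).$$
Since $F(s)\subset B$, $k$ is disjoint from $F(s)$. So $k\times F(s)$ is a chain in the configuration space $\{(x,y):x\ne y\}$ with boundary $(F(u)+F(v))\times F(s)+k\times F(\partial s)$, and the Gauss map has degree $0$ on this boundary. Adding, $x_{uv}(s)=\mathrm{lk}_2(F(\gamma)\cup k,F(\partial s))$.

**Step 3: replace $F(\partial s)$ by $C_s$.** By Step 3 of Section 7, $F(\partial s)$ is homotopic to $C_s$ within the union of the balls of $s$. This union lies in $B$, so it is disjoint from $k$; it is disjoint from $F(\gamma)$ since $\gamma$ avoids $s$. $\square$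

## 10. The toll for passing through a hole

We stay in the chart. Let $r_w$ be the Euclidean radius of $P_w$, let $C_s$ have center $c_s$ and radius $R$, and put $K_0=200$. One of the four arcs $A_i$ covering $C_s$ has angle at least $\pi/2$, and contains two points at angular distance exactly $\pi/2$, i.e. Euclidean distance $\sqrt2R$. So:
$$\text{some ball $a$ of $s$ meets $C_s$ and has radius at least }R/\sqrt2.\tag{12}$$
A path that links with $C_s$ has to pass near the center of the circle. It could use very large balls, which we do not want to charge. The point of the next lemma is that very large balls alone cannot pass: two of them close to each other look like two half-spaces, and leave no room for the ball $a$.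

**Lemma 9 (toll).** Let $\gamma=(w_0,\dots,w_l)$ be a simple lattice path avoiding $s$, with $P_{w_0},P_{w_l}$ disjoint from the open ball $B(c_s,2R)$, and let $k$ be a curve from $F(w_l)$ to $F(w_0)$ in $\{\|x-c_s\|\ge2R\}$. If $\mathrm{lk}_2(F(\gamma)\cup k,C_s)=1$, then
$$\sum\{r_{w_i}:\ P_{w_i}\cap B(c_s,2R)\ne\emptyset,\ r_{w_i}\le K_0R\}\ \ge\ R/100 .$$

*Proof.* By a similarity let $c_s=0$, $R=1$. Suppose the sum is less than $1/100$. Call $i$ *outer* if $P_{w_i}\cap B(0,2)=\emptyset$. Otherwise call it *toll* if $r_{w_i}\le K_0$ and *big* if $r_{w_i}>K_0$. The diameters of all toll balls together sum to less than $0.02$.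

**Step 1: two big balls are not close to each other near the hole.** Precisely: *there are no $i\ne j$ big and points $y\in P_{w_i}$, $y'\in P_{w_j}$ with $\|y\|,\|y'\|\le3$ and $\|y-y'\|\le0.02$.* Suppose there are. Write $P_{w_i}=\bar B(z,\rho)$, $\rho>200$. Let $\mathrm{ht}$ be an affine function with unit gradient, $\mathrm{ht}\ge0$ on $P_{w_i}$ and $\mathrm{ht}\le0$ on $P_{w_j}$. Then $0\le\mathrm{ht}(y)\le0.02$. The minimum $\mathrm{ht}(z)-\rho$ of $\mathrm{ht}$ on $P_{w_i}$ lies between $0$ and $\mathrm{ht}(y)$, so $\rho\le\mathrm{ht}(z)\le\rho+0.02$. Since $\|y-z\|\le\rho$ and $\mathrm{ht}(z)-\mathrm{ht}(y)\ge\rho-0.02$, the component of $y-z$ orthogonal to the gradient has square at most $\rho^2-(\rho-0.02)^2\le0.04\rho$.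

Let $\|x\|\le3$ and $\mathrm{ht}(x)\ge\frac14$. Then $\|x-y\|\le6$, so the orthogonal component of $x-z$ has square at most $(6+0.2\sqrt\rho)^2\le72+0.08\rho$. Moreover $\mathrm{ht}(x)\le\mathrm{ht}(y)+6\le6.02$, so
$$0\le\rho-6.02\le\mathrm{ht}(z)-\mathrm{ht}(x)\le\rho+0.02-0.25=\rho-0.23 .$$
Hence $\|x-z\|^2\le(\rho-0.23)^2+72+0.08\rho\le\rho^2-0.38\rho+72.1<\rho^2$, as $\rho>200$. So $x\in\mathrm{int}\,P_{w_i}$. By symmetry, $\|x\|\le3$ and $\mathrm{ht}(x)\le-\frac14$ imply $x\in\mathrm{int}\,P_{w_j}$.

The ball $a$ of (12) differs from $P_{w_i}$ and $P_{w_j}$, since $\gamma$ avoids $s$. It contains a ball $a_0$ of radius $1/\sqrt2$ that meets $C_s\subset\bar B(0,1)$, so $a_0\subset\bar B(0,1+\sqrt2)\subset B(0,3)$. On $\mathrm{int}\,a_0$ the function $\mathrm{ht}$ takes all values of an interval of length $\sqrt2>\frac12$, so $|\mathrm{ht}|>\frac14$ at some point of $\mathrm{int}\,a_0$. Thus $\mathrm{int}\,a$ meets $\mathrm{int}\,P_{w_i}\cup\mathrm{int}\,P_{w_j}$, a contradiction.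

**Step 2: cut the path into blocks that hand over far from $C_s$.** Let $O=\{\|x\|\ge\frac32\}\cup\{\infty\}$, a ball of $S^3$ disjoint from $C_s$. Split $\gamma$ into blocks: the single big vertices, and the maximal runs of consecutive non-big vertices.

If a run contains an outer vertex, every point of its balls is within $0.02$ of an outer ball: follow the toll balls in between, whose diameters sum to less than $0.02$. So the point has norm at least $1.98$, and all balls of the run lie in $O$.

A run without outer vertex cannot exist. It would consist of toll balls, with union of diameter at most $0.02$. Since $w_0,w_l$ are outer, it would be preceded and followed by big vertices, which are distinct because $\gamma$ is simple. Its contact points with these two big balls have distance at most $0.02$. They have norm at most $2.02$, because they lie in toll balls, which meet $B(0,2)$. This contradicts Step 1.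

So all runs lie in $O$. If two big vertices are consecutive on $\gamma$, their contact point has norm greater than $3$ by Step 1 (with $y=y'$), so it is in $O$. Therefore consecutive blocks always meet at a contact point in $O$.

**Step 3: the angle cannot wind.** Let $\Theta$ be the angle around $C_s$ from Section 5. By (6), $\Theta(O)\subset I_O$ with $|I_O|<\pi$. The lifts of $I_O$ to $\mathbb R$ are intervals $J_m=J_0+2\pi m$, with gaps longer than $\pi$ between them. All balls of $\gamma$ are disjoint from $C_s$, since $\gamma$ avoids $s$. Lift $\Theta$ continuously along $F(\gamma)$ and then along $k$. Whenever the curve is in $O$, the lift is in some $J_m$; call $m$ the index at that time. During a run the index is constant by continuity. Inside a big ball the lift stays in an interval of length less than $\pi$, by (6), so it cannot reach two different $J_m$, and all times in $O$ have the same index. Consecutive blocks share a time in $O$. So the index is the same at all times of $F(\gamma)$ in $O$, and it stays constant along $k\subset O$. The initial and the final lift differ by a multiple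 of $2\pi$ and lie in the same $J_m$, so they are equal. Hence $\deg\Theta=0$ on $F(\gamma)\cup k$, and by (5) the linking number with $C_s$ is $0$, a contradiction. $\square$

## 11. The total toll has bounded cubic mass

**Lemma 10.** Let $s_n$ ($n\in\mathcal G$, $|\mathcal G|=M<\infty$) be pairwise vertex-disjoint squares, let $C_{s_n}$ have center $c_n$ and radius $R_n$, and let
$$m(w)=\sum_{n\in\mathcal G}\frac{r_w}{R_n}\,\mathbf 1\big[P_w\cap B(c_n,2R_n)\ne\emptyset,\ r_w\le K_0R_n\big].$$
Then $\sum_wm(w)^3\le CM$.

*Proof.* **Step 1: pass from the lattice to space.** Let $A=3+2K_0$, $B_n^*=\bar B(c_n,AR_n)$ and $g=\sum_nR_n^{-1}\mathbf 1_{B_n^*}$. If the $n$-th term of $m(w)$ is nonzero, then $P_w$ meets $B(c_n,2R_n)$ and has diameter at most $2K_0R_n$, so $P_w\subset B_n^*$. Hence $m(w)\le r_wg(x)$ for every $x\in P_w$. Averaging the cube over $P_w$ gives $m(w)^3\le\frac3{4\pi}\int_{P_w}g^3$. The $P_w$ have disjoint interiors, so $\sum_wm(w)^3\le\frac3{4\pi}\int g^3$.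

**Step 2: replace the overlapping balls $B_n^*$ by disjoint ones.** By (12), inside a ball of $s_n$ there is a ball $B_n'$ of radius $R_n/\sqrt2$ meeting $C_{s_n}$; so $B_n'\subset B_n^*$. The $B_n'$ have disjoint interiors, because the squares are vertex-disjoint. Let $\mathcal M$ be the uncentered Hardy–Littlewood maximal function, which is bounded on $L^{3/2}$. For $0\le\phi\in L^{3/2}$ and $x\in B_n'\subset B_n^*$ we have $\mathcal M\phi(x)\ge|B_n^*|^{-1}\int_{B_n^*}\phi$. So
$$\int g\phi=\sum_n\frac1{R_n}\int_{B_n^*}\phi\le\sum_n\frac1{R_n}\frac{|B_n^*|}{|B_n'|}\int_{B_n'}\mathcal M\phi\le C\Big\|\sum_n\frac1{R_n}\mathbf 1_{B_n'}\Big\|_{L^3}\|\mathcal M\phi\|_{L^{3/2}}\le CM^{1/3}\|\phi\|_{L^{3/2}},$$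
since $\big\|\sum_nR_n^{-1}\mathbf 1_{B_n'}\big\|_{L^3}^3=\sum_nR_n^{-3}|B_n'|=CM$. By duality $\|g\|_{L^3}\le CM^{1/3}$. $\square$

## 12. Balls in a long window come near $p_N$

**Proposition 11.** There are $C_1,N_0$ (depending on the packing) such that for $N\ge N_0$ and every $v$ with $4N\le|v|\le2^{\sqrt N}$, the ball $P_v$ meets $\bar B(p_N,C_1\varepsilon_N)$.

*Proof.* **Step 1: choose a chart in which the shells are small and a ball $P_u$ is far.** By (H2) not all pairs of balls are tangent, so there are $u_1,u_2$ with $d_0:=\mathrm{dist}(P_{u_1},P_{u_2})>0$. Let $d=\frac12\mathrm{dist}(\xi_1,\xi_2)$. Given $N$, choose $\xi\in\{\xi_1,\xi_2\}$ with $\mathrm{dist}(p_N,\xi)\ge d$, and let $\phi$ be stereographic projection from $\xi$ to the equatorial hyperplane. Its conformal factor at $x$ is $1/(1-\cos\mathrm{dist}(x,\xi))$, so on $\bar B(p_N,d/2)$ it is at most $L:=1/(1-\cos(d/2))$. The factor of $\phi^{-1}$ at $y$ is $2/(1+\|y\|^2)\le2$. Let $C_1=1+4L$, and take $N$ so large that $\varepsilon_N\le d/2$, $2C_1\varepsilon_N<d_0$, $N\ge2\max(|u_1|,|u_2|)$ and $N\ge1$.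

The image $\mathbb B:=\phi(\bar B(p_N,\varepsilon_N))=\bar B(x_0,\varrho)$ is a Euclidean ball. Any two of its points are joined by the image of two radii, of length at most $2L\varepsilon_N$, so $\varrho\le L\varepsilon_N$. Put $\mathbb B'=\bar B(x_0,3\varrho)$. Each of its points is within $2\varrho$ of $\mathbb B$, so $\phi^{-1}(\mathbb B')$ lies within $4\varrho\le4L\varepsilon_N$ of $\bar B(p_N,\varepsilon_N)$. Thus $\phi^{-1}(\mathbb B')\subset\bar B(p_N,C_1\varepsilon_N)$. Since $2C_1\varepsilon_N<d_0$, the balls $P_{u_1}$ and $P_{u_2}$ cannot both meet $\bar B(p_N,C_1\varepsilon_N)$. Let $u$ be one of $u_1,u_2$ whose ball does not meet it.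

**Step 2: assume the contrary and collect the tolls.** Suppose $P_v\cap\bar B(p_N,C_1\varepsilon_N)=\emptyset$ for some $v$ with $4N\le|v|\le2^{\sqrt N}$. In the chart $\phi$, $P_u$ and $P_v$ are disjoint from $\mathbb B'$. By Lemma 2 all $P_w$ with $w\in S_n$, $n\in\mathcal G_N$, lie in $\mathbb B$. Also $|u|<N\le n\le2N<|v|$. Let $F$ be the map of Section 7 in this chart and $k$ a curve from $F(v)$ to $F(u)$ in $\mathbb R^3\setminus\mathbb B'$. For each $n\in\mathcal G_N$ Corollary 8, with $B=\mathbb B$, gives a square $s_n\subset\partial Q_n$. These squares are pairwise vertex-disjoint. Since $C_{s_n}$ is contained in the balls of $s_n$, hence in $\mathbb B$, its center $c_n$ is in $\mathbb B$ and its radius satisfies $R_n\le\varrho$. So $B(c_n,2R_n)\subset\mathbb B'$. Therefore Lemma 9 applies to every $n$: if $\gamma$ is a simple lattice path from $u$ to $v$ avoiding $\mathcal S=\bigcup_ns_n$, then for each $n\in\mathcal G_N$ the $n$-th terms of the $m(w)$, $w\in\gamma$, sum to at least $1/100$. With $m$ as in Lemma 10 and $M=|\mathcal G_N|\ge N/2$,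
$$\sum_{w\in\gamma}m(w)\ge M/100 .\tag{13}$$

**Step 3: a random path pays less.** Take the random path of Lemma 1 from $u$ to $v$ in $Q_{|v|}\cap\mathbb Z^3$, with $d=3$, $D=2|v|$. For $z\in\mathcal S$ we have $N\le|z|\le2N$, so $|z-u|\ge N/2$ and $|z-v|\ge2N$. By (2),
$$\Pr(\text{path meets }\mathcal S)\le4(N+1)\cdot CN^{-2}\le\tfrac12\quad\text{for $N$ large}.$$
So with probability at least $\frac12$ the path satisfies (13). Moreover
$$\sum_z\Pr(z)^{3/2}\le C+C\sum_{1\le k\le2|v|}k^2\cdot k^{-3}\le C(1+\log|v|)\le C\sqrt N ,$$
since $\log|v|\le\sqrt N$. By Hölder and Lemma 10,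
$$\frac M{200}\le\sum_z\Pr(z)m(z)\le\Big(\sum_z\Pr(z)^{3/2}\Big)^{2/3}\Big(\sum_zm(z)^3\Big)^{1/3}\le C(\sqrt N)^{2/3}M^{1/3}=CN^{1/3}M^{1/3}.$$
So $M^{2/3}\le CN^{1/3}$. This contradicts $M\ge N/2$ when $N$ is large. $\square$

## 13. Sparse scales and convergence

*Proof of Theorem B.* **Step 1: choose scales with summable $\varepsilon$.** Let $N_1=2^{i_1}\ge N_0$ be large, $i_1\ge1$. Given $N_k=2^{i_k}$, let $N_{k+1}=2^{i_{k+1}}$, where $i_{k+1}$ minimizes $E_{2^i}$ among the integers $i$ with $i_k<i\le\sqrt{N_k}-2$. The number of candidates is at least $\sqrt{N_k}-3-\log_2N_k\ge\frac12\sqrt{N_k}$, if $N_1$ is large. Since $\sum_iE_{2^i}\le2C_0$,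
$$E_{N_{k+1}}\le\frac{2C_0}{\frac12\sqrt{N_k}}=4C_0N_k^{-1/2}.$$
As $N_k\ge2^k$, we get $\varepsilon_{N_{k+1}}=C_2E_{N_{k+1}}^{1/3}\le C\,2^{-k/6}$ (with $C$ depending only on $C_0,C_2$), so $\sum_k\varepsilon_{N_k}<\infty$. This is how the obstacle of Section 3 disappears: we no longer sum $E_{2^i}^{1/3}$ over all $i$, but only over a very sparse set of good scales. The windows still overlap:
$$4N_{k+1}=2^{i_{k+1}+2}\le2^{\sqrt{N_k}} .\tag{14}$$

**Step 2: the points $p_{N_k}$ converge.** We compare consecutive ones by a ball that is in both windows. Let $v_k$ be a vertex with $|v_k|=4N_{k+1}$ of smallest radius. Since $|S_n|\ge n^2$ and by (1), $r^S_{v_k}\le CN_{k+1}^{-2/3}$. By (14) we have $4N_k\le|v_k|\le2^{\sqrt{N_k}}$. By (14) for $k+1$, $4N_{k+1}=|v_k|\le4N_{k+2}\le2^{\sqrt{N_{k+1}}}$. So Proposition 11 applies with $N=N_k$ and with $N=N_{k+1}$: the ball $P_{v_k}$ meets both $\bar B(p_{N_k},C_1\varepsilon_{N_k})$ and $\bar B(p_{N_{k+1}},C_1\varepsilon_{N_{k+1}})$. Hence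
$$\mathrm{dist}(p_{N_k},p_{N_{k+1}})\le C_1\varepsilon_{N_k}+C_1\varepsilon_{N_{k+1}}+CN_{k+1}^{-2/3},$$
which is summable in $k$. So $(p_{N_k})$ is a Cauchy sequence, and $p_{N_k}\to p$ for some $p\in S^3$.

**Step 3: all centers follow.** Let $|v|\ge4N_1$. There is a unique $k$ with $4N_k\le|v|<4N_{k+1}$, and by (14) $|v|\le2^{\sqrt{N_k}}$. Proposition 11 gives
$$\mathrm{dist}(c_v,p_{N_k})\le r^S_v+C_1\varepsilon_{N_k}.$$
As $|v|\to\infty$ we have $k\to\infty$, so the right side tends to $0$ and $p_{N_k}\to p$. Therefore $c_v\to p$. This proves Theorem B, and with Section 1 also Theorem A. $\blacksquare$
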